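# Codes in $L$ for absolutely $\Delta^1_2$ Borel sets

## 1. A countable Borel code in $L$: open sets, and an $F_\sigma$ set without one

Work in ZFC, with subsets of $\omega^\omega$; $\omega_1$ always means $\omega_1$ of $V$, and $N_s=\{x\in\omega^\omega: s\subset x\}$ for $s\in\omega^{<\omega}$. Let $A$ be a Borel set with a $\Sigma^1_2$ and a $\Pi^1_2$ definition, neither using parameters, and suppose that the two definitions agree in $V$ and in all generic extensions of $V$. A Borel set is given by a countable recipe, its Borel code. Does the recipe have to use information that only $V$ has? The definitions of $A$ mention no such information, and $L$ evaluates them correctly at its own reals. So the first guess is this: *$L$ contains a Borel code of $A$, an ordinary one, countable in $L$.* We make the terms precise and test the guess.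

**Definition 1.1.** A set $A\subseteq\omega^\omega$ is *absolutely $\Delta^1_2$* if there are a $\Sigma^1_2$ formula $\varphi(x)$ and a $\Pi^1_2$ formula $\psi(x)$ such that $A=\{x:\varphi(x)\}=\{x:\psi(x)\}$, and $\forall x\,(\varphi(x)\leftrightarrow\psi(x))$ holds in every generic extension of $V$.

For example, every set with a parameter-free $\Sigma^1_1$ or $\Pi^1_1$ definition is absolutely $\Delta^1_2$, since dummy quantifiers turn one formula into both $\varphi$ and $\psi$.

**Definition 1.2.** *$\Sigma$-codes* are defined by recursion on the ordinal $\gamma\ge1$. A $\Sigma_1$-code is a pair $(1,b)$ with $b\subseteq\omega^{<\omega}$, and $[\![(1,b)]\!]=\bigcup_{s\in b}N_s$. For $\gamma>1$, a $\Sigma_\gamma$-code is a pair $(\gamma,X)$, where $X$ is a set of $\Sigma_{\gamma'}$-codes with $1\le\gamma'<\gamma$ (different $\gamma'$ may be mixed), and $[\![(\gamma,X)]\!]=\bigcup_{k\in X}(\omega^\omega\setminus[\![k]\!])$.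

The size of $X$ is not restricted. For a real $x$ put $k_x=(1,\{s:s\not\subset x\})$. Then $[\![k_x]\!]=\omega^\omega\setminus\{x\}$, so for every set $E$ of reals the $\Sigma_2$-code $(2,\{k_x:x\in E\})$ codes $E$. Hence a code says something about Borel complexity only if we control its size.

Throughout, $\Sigma^0_\gamma$ is boldface, and ZFC$^-$ is ZFC without power set, with collection. Both "$k$ is a $\Sigma_\gamma$-code" and "$x\in[\![k]\!]$" are given by recursions with absolute clauses, so they are absolute between transitive models of ZFC$^-$. For such a model $W$ write $[\![k]\!]^W=[\![k]\!]\cap W$. Moreover: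

(1.1) For $1\le\gamma<\omega_1$, a set is $\Sigma^0_\gamma$ iff it is $[\![c]\!]$ for a hereditarily countable $\Sigma_\gamma$-code $c$. If a real $r$ codes the transitive closure of a hereditarily countable code $k$, then "$x\in[\![k]\!]$" is $\Delta^1_1(r)$, uniformly.

The first sentence is the definition of the Borel hierarchy. For the second, an *evaluation function* for $x$ along $r$ assigns to each subcode of $k$ a value in $\{0,1\}$, with $(1,b)\mapsto1$ iff some $s\in b$ has $s\subset x$, and $(\gamma,X)\mapsto1$ iff some $k'\in X$ has value $0$. Being one is arithmetic in $(r,x)$, and by well-foundedness there is exactly one. So we may say "some evaluation function gives $k$ the value 1" or "every evaluation function gives $k$ the value 1".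

We use the following textbook facts; $a$ denotes a real and HC the set of hereditarily countable sets.

* (F1) *Mostowski absoluteness.* $\Sigma^1_1$ and $\Pi^1_1$ statements about reals of a transitive model of ZFC$^-$ are true in it iff they are true in any larger transitive model, or in $V$. In particular this applies to countable transitive models.
* (F2) *Shoenfield.* $\Sigma^1_2$ and $\Pi^1_2$ statements about reals of $M$ are absolute between transitive models $M\subseteq M'$ of ZFC containing all ordinals. If $\varphi(x)$ is $\Sigma^1_2(a)$ and $W\ni a$ is $V$ or a generic extension of $V$, there is a tree $T\in L[a]$ on $\omega\times\omega_1^W$ such that in $W$: $\{x:\varphi(x)\}=p[T]=\{x:\exists f\ (x,f)\in[T]\}$.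
* (F3) HC is a model of ZFC$^-$, and $\Sigma^1_2$ relations on reals are exactly the relations that are $\Sigma_1$ over HC without parameters; the translation is uniform and provable in ZFC. Relations that are $\Delta_1$ in ZFC$^-$, such as "$M=L_\alpha$", are $\Delta_1$ over HC.
* (F4) $L[a]$ satisfies GCH. If $\kappa$ is an uncountable cardinal of $L[a]$, then the sets whose transitive closure has size $<\kappa$ in $L[a]$ are the elements of $L_\kappa[a]$. If $\kappa$ is regular and uncountable in $L$, then $L_\kappa\models$ ZFC$^-$. The canonical well-ordering $<_L$ has every $L_\eta$ as an initial segment.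
* (F5) $\mathrm{Col}(\omega,\nu)$, the poset of finite partial functions from $\omega$ to $\nu$, is the same in all transitive models containing $\nu$. It is weakly homogeneous: a statement with parameters from the ground model is either forced by all conditions, or its negation is.

**Test 1: open sets.** Let $A$ be open, with $\varphi,\psi$ as in Definition 1.1, and let $b=\{s:N_s\subseteq A\}$. Then $A=[\![(1,b)]\!]$. Now $N_s\subseteq A$ says $\forall x\supset s\ \psi(x)$, which is $\Pi^1_2$, so by (F2) it holds in $V$ iff it holds in $L$. Hence $b\in L$. The guess is right for open sets and, passing to complements, for closed sets. No generic extension was needed.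

**Test 2: an $F_\sigma$ set.** For $x\in\omega^\omega$ let $E_x=\{(m,n):x(2^m3^n)=0\}$. For a countable ordinal $\alpha$ let $\alpha^*$ be the least $\eta>\alpha$ with $L_\eta\models$ ZFC$^-$. It exists and is countable: $L_{\omega_1}\models$ ZFC$^-$ by (F4), and there are $\eta<\omega_1$ above $\alpha$ with $L_\eta\prec L_{\omega_1}$. Let
$$A=\{x:\ (\omega,E_x)\cong(L_\alpha,\in)\text{ for some countable }\alpha,\text{ and }x\in L_{\alpha^*}\}.$$

**Proposition 1.3.** The set $A$ is absolutely $\Delta^1_2$. If $\omega_1^L<\omega_1$, for example if $V=L[g]$ with $g$ generic over $L$ for $\mathrm{Col}(\omega,\omega_1^L)$, then $A$ is countable, hence $\Sigma^0_2$, but no Borel code that is hereditarily countable in $L$ codes $A$.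

*Proof.* *Definability.* "$x\in A$" is $\Sigma_1$ over HC: there are $\alpha$, an isomorphism of $(\omega,E_x)$ with $L_\alpha$, and $L_{\alpha^*}\ni x$. Also "$x\notin A$" is $\Sigma_1$ over HC: either $E_x$ is ill-founded or not extensional, which is $\Sigma^1_1$, or there is an isomorphism of $(\omega,E_x)$ with a transitive set $M$ such that, with $\alpha=M\cap\mathrm{Ord}$, either $M\ne L_\alpha$ or $x\notin L_{\alpha^*}$. This is proved in ZFC, so it holds in all generic extensions, and (F3) applies.

*Absoluteness.* If $x\in A$, then $x\in L$, so $L$ sees that the relevant $\alpha$ is countable and $L\models x\in A$; the converse is clear. So $A=A^L\in L$. If $\omega_1^L<\omega_1$, then $A\subseteq\omega^\omega\cap L$ is countable, because $L$ satisfies CH.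

*$A$ is uncountable in $L$.* Let $Q$ be the set of $\alpha<\omega_1^L$ such that every element of $L_\alpha$ is definable in $(L_\alpha,\in)$ without parameters. If $\alpha\in Q$ is infinite, then $L_{\alpha^*}$ contains the satisfaction relation of $L_\alpha$, hence a surjection from a subset of $\omega$ onto $L_\alpha$, hence a real $x$ with $(\omega,E_x)\cong(L_\alpha,\in)$; this $x$ is in $A$. Different $\alpha$ give different $x$, so it suffices that $Q$ is unbounded in $\omega_1^L$. Suppose $\rho=\sup Q<\omega_1^L$. Then $\rho$ is definable in $H=L_{\omega_2^L}$ without parameters. Let $Z$ be the set of elements definable in $H$ without parameters. As $H$ has a definable well-ordering, $Z\prec H$; also $Z\in L$ is countable in $L$. The $<_L$-least surjection $\omega\to\rho+1$ is in $Z$ and $\omega\subseteq Z$, so $\rho+1\subseteq Z$. By condensation $Z$ collapses to some $L_\alpha$ with $\alpha<\omega_1^L$. The collapse fixes every ordinal $\le\rho$, so $\rho<\alpha$. Each element of $L_\alpha$ is definable in $L_\alpha$ by the formula that defined its preimage in $H$. So $\alpha\in Q$ and $\alpha>\rho$, a contradiction.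

*No countable code in $L$.* Suppose $c\in L$ is a Borel code, hereditarily countable in $L$, with $[\![c]\!]=A$ in $V$. In $L$ the Borel set $[\![c]\!]^L=A$ is uncountable, so by the perfect set theorem there is a perfect tree $p\in L$ with $[p]\subseteq[\![c]\!]$ in $L$. This inclusion is $\Pi^1_1$ in reals of $L$ coding $p$ and $c$, so by (F1) it holds in $V$. Then $A$ contains the uncountable set $[p]$, but $A$ is countable in $V$. $\square$

So the first guess fails at level 2. However, $L$ does contain a recipe for this $A$, namely the $\Sigma_2$-code $(2,\{k_x:x\in A\})$. It is uncountable in $L$ and countable in $V$.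

## 2. Trees with $V$-countable branching and the statement of the theorem

**Definition 2.1.** A *Borel${}^{({<}\omega_1)}$-code* is a well-founded labelled tree $T$ such that each leaf is labelled by a basic open set (we record $N_s$ by $s$), and each non-leaf node is labelled either *complement*, with exactly one immediate successor, or *union*, with fewer than $\omega_1$ immediate successors, that is, countably many in $V$. The set coded by $T$ is computed in $V$ by recursion along $T$. A set has a Borel${}^{({<}\omega_1)}$-code in $L$ if some such $T\in L$ codes it.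

If $\omega_1^L<\omega_1$, the set $A$ of Proposition 1.3 has one: a union node with a successor for each $x\in A$, this being a complement node followed by a union node with the leaves $N_s$, $s\not\subset x$. The same translation works for every $\Sigma$-code.

(2.1) *Let $k\in L[a]$ be a $\Sigma_\gamma$-code which is hereditarily countable in $V$. Then $[\![k]\!]$ has a Borel${}^{({<}\omega_1)}$-code $T_k\in L[a]$.* Recurse in $L[a]$. If $k=(1,b)$ with $b\ne\emptyset$, let $T_k$ be a union node with leaves $N_s$, $s\in b$. If $k=(\gamma,X)$ with $\gamma>1$ and $X\neq\emptyset$, let $T_k$ be a union node whose successors are complement nodes, one for each $k'\in X$, each followed by a copy of $T_{k'}$. If $b$ or $X$ is empty, let $T_k$ be a complement node followed by the leaf $N_\emptyset=\omega^\omega$. All branching is countable in $V$.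

The question whether every absolutely $\Delta^1_2$ Borel set has a Borel${}^{({<}\omega_1)}$-code in $L$ is taken from Merlin Carl, Philipp Schlicht, Philip Welch, "Countable ranks at the first and second projective levels", arXiv:2207.08754 (2022). Stern proved that the answer is yes if $\omega_1$ is inaccessible in $L$. We prove that it is yes in ZFC.

**Theorem A.** Let $a\in\omega^\omega$, $\beta=1+\delta<\omega_1$, $\nu=\aleph_\delta^{L[a]}$. Let $A$ be a $\Sigma^0_\beta$ set with $A=\{x:\varphi(x)\}=\{x:\psi(x)\}$, where $\varphi$ is $\Sigma^1_2(a)$ and $\psi$ is $\Pi^1_2(a)$. Assume that $\nu$ is countable in $V$, **or** that $\mathrm{Col}(\omega,\nu)\Vdash\forall x(\varphi(x)\leftrightarrow\psi(x))$. Then $A=[\![e]\!]$ for some $\Sigma_\beta$-code $e\in L[a]$ that is hereditarily countable in $V$.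

**Corollary.** Every absolutely $\Delta^1_2$ Borel set has a Borel${}^{({<}\omega_1)}$-code in $L$.

*Proof from Theorem A.* A Borel set is $\Sigma^0_\beta$ for some $\beta$ with $1\le\beta<\omega_1$, and $\beta=1+\delta$ for a unique $\delta$. Apply Theorem A with $a=\emptyset$; its second alternative is part of absoluteness. Then apply (2.1). $\square$

From now on $N=L[a]$. The cardinal $\nu$ bounds the size of $\Sigma_\beta$-codes in $N$. In $N$ let $K_1$ be the set of all $\Sigma_1$-codes and $K_\gamma=\{\gamma\}\times P\bigl(\bigcup_{1\le\gamma'<\gamma}K_{\gamma'}\bigr)$ for $\gamma>1$. So $K_\gamma=K_\gamma^N$ is the *set* of all $\Sigma_\gamma$-codes in $N$. Write $K_{<\gamma}=\bigcup_{1\le\gamma'<\gamma}K_{\gamma'}$.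

(2.2) *For $\delta\ge1$, $|K_{<1+\delta}|^N\le\aleph_\delta^N$. Hence for all $\delta$ each $k\in K_{1+\delta}$ has transitive closure of $N$-cardinality at most $\aleph_\delta^N$.* Compute in $N$, using GCH. First, $|K_{<2}|=|K_1|=2^{\aleph_0}=\aleph_1$. If $\varepsilon\ge1$ and $|K_{<1+\varepsilon}|\le\aleph_\varepsilon$, then $|K_{1+\varepsilon}|\le2^{\aleph_\varepsilon}=\aleph_{\varepsilon+1}$, so $|K_{<1+\varepsilon+1}|\le\aleph_{\varepsilon+1}$. At limits take unions. For the second sentence, the case $\delta=0$ is trivial. For $\delta\ge1$, the transitive closure of $k\in K_{1+\delta}$ consists of subcodes, which apart from $k$ lie in $K_{<1+\delta}$, their second coordinates, the sets occurring in the ordered pairs, finite sequences with their hereditary elements, and ordinals at most $1+\delta$. That makes at most $\aleph_\delta$ sets.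

## 3. Covering an $F_\sigma$ set by closed sets from $L$

Let $A$ be $\Sigma^0_2$ and absolutely $\Delta^1_2$, with $\varphi,\psi$ as in Definition 1.1, and take $a=\emptyset$. Test 1 suggests taking all pieces from $L$ that fit inside $A$:
$$X=\{k\in K_1:\ \omega^\omega\setminus[\![k]\!]\subseteq A\},\qquad e=(2,X).$$
The condition on $k$ is $\forall x\,(x\in[\![k]\!]\vee\psi(x))$, which is $\Pi^1_2(k)$, so by (F2) $L$ can decide it, and $X\in L$. Clearly $[\![e]\!]\subseteq A$. If $x\in A\cap L$, then $k_x\in X$, so $x\in[\![e]\!]$. The approach stops at two points.

The first is a point $x\in A\setminus L$. In $V$ write $A=\bigcup_nF_n$ with $F_n$ closed, and let $x\in F_n$. We need a closed set coded in $L$ that contains $x$ and lies inside $A$. The set $F_n$ lies inside $A$, but it was chosen in $V$ and has no definition, so $L$ need not know it. For larger $\beta$ the same problem blocks an induction: we would like to apply the theorem to the pieces from which $A$ is built, but only $A$ is known to be $\Delta^1_2$, not the pieces.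

The second is the size of $e$. If $\omega_1^L=\omega_1$, then $X$ can be uncountable in $V$; for $A=\omega^\omega$ we get $X=K_1$. Then $e$ is not hereditarily countable and (2.1) does not apply. A countable subset of $X$ picked in $V$ need not be in $L$.

To get past the first point, use of the sets $F_n$ only that they are *countably many closed sets*. Suppose $D\ne\emptyset$ is the part of $A$ not covered by $[\![e]\!]$, and suppose we have a topology in which $D$ is open and the Baire category theorem holds. Then some $F_n$ contains a nonempty basic open subset $G$ of $D$. The ordinary closure of $G$ is still inside $F_n\subseteq A$. It depends only on $G$, and if $L$ can tell which basic sets are empty, then $L$ has a code for it. So $G$ was already covered, a contradiction. The argument uses the definition of $A$ only through Shoenfield's trees for $A$ and its complement, so we state it as a separation lemma about trees. The second point is settled in Section 6.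

For a tree $T$ on $\omega\times\lambda$ and $t=(s,u)\in T$, let $p[T_t]=\{x:\exists f\ (x,f)\in[T],\ s\subset x,\ u\subset f\}$. Trees contain the empty node, and $p[T_\emptyset]=p[T]$.

**Lemma 3.1.** Let $W$ be $V$ or a generic extension of $V$. Let $T,S\in N$ be trees on $\omega\times\lambda$, $1\le\beta<\omega_1^W$, and $c\in W$ a $\Sigma_\beta$-code hereditarily countable in $W$ such that in $W$: $p[T]\subseteq[\![c]\!]$ and $p[S]\cap[\![c]\!]=\emptyset$. Then there is $e\in K_\beta^N$ such that in $W$: $p[T]\subseteq[\![e]\!]$ and $p[S]\cap[\![e]\!]=\emptyset$.

The proof occupies the next two sections. Let $K=\bigcup_{1\le\gamma\le\beta}K_\gamma\in N$.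

## 4. A Baire topology whose empty basic sets $N$ recognizes

**Step 1: making everything in $N$ countable.** The category argument needs the relevant sets of $N$ to be countable, so we collapse them. Let $\theta\ge\omega$ be an ordinal at least the $N$-cardinalities of $T$, $S$, $K$ and the transitive closure of $K$. Let $h$ be $\mathrm{Col}(\omega,\theta)$-generic over $W$ and $W'=W[h]\supseteq N[h]$. It suffices to find $e\in K_\beta$ with $p[T]\subseteq[\![e]\!]$ and $p[S]\cap[\![e]\!]=\emptyset$ in $W'$: we have $p[T]^W\subseteq p[T]^{W'}$, $p[S]^W\subseteq p[S]^{W'}$ and $[\![e]\!]^{W'}\cap W=[\![e]\!]^W$. *From here to the end of the proof of the lemma we work in $W'$ unless we say otherwise.*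

**Step 2: $c$ still separates.** We must check that the hypothesis survives the collapse, although $W'$ has new reals. Fix a real $r\in W$ coding $c$. By (1.1), "$x\notin[\![c]\!]$" is $\Sigma^1_1(r)$, so there is a tree $U\in W$ on $\omega\times\omega$ whose projection is the complement of $[\![c]\!]$ in both $W$ and $W'$. Consider the tree of attempts to build $(x,f,v)$ with $(x,f)\in[T]$ and $(x,v)\in[U]$. It belongs to $W$ and has no infinite branch there, since in $W$ we have $p[T]\subseteq[\![c]\!]$. So it has a rank function in $W$, and hence no infinite branch in $W'$. Thus $p[T]\subseteq[\![c]\!]$ in $W'$. With a tree for "$x\in[\![c]\!]$" and with $S$ for $T$, the same argument gives $p[S]\cap[\![c]\!]=\emptyset$ in $W'$. So $B:=[\![c]\!]$ is a $\Sigma^0_\beta$ set separating $p[T]$ from $p[S]$.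

**Step 3: the topology $\sigma$.** We want a topology that makes all sets $[\![k]\!]$, $k\in K$, clopen and the pieces of $p[T]$ and $p[S]$ open. A *condition* is a finite set $q$ of statements of the forms
$$x\in[\![k]\!],\quad x\notin[\![k]\!]\ \ (k\in K),\qquad x\in p[T_t]\ \ (t\in T),\qquad x\in p[S_t]\ \ (t\in S).$$
Let $G_q$ be the set of all $x$ satisfying every statement of $q$, let $\mathcal G=\{G_q:q\text{ a condition}\}$, and let $\sigma$ be the topology with base $\mathcal G$. As $G_q\cap G_{q'}=G_{q\cup q'}$ and $G_\emptyset=\omega^\omega$, this is a base. For example, $\{x\in[\![(1,\{s\})]\!],\ x\notin[\![k]\!]\}$ gives $N_s\setminus[\![k]\!]$. Conditions are elements of $N$ and form a set in $N$. In $N[h]$ the sets $K,T,S$ are countable, so there are only countably many conditions.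

**Step 4: $\{q:G_q\ne\emptyset\text{ in }W'\}\in N$.** This step lets $N$ compute closures later. Fix $q$, and let $r\in N[h]$ be a real coding $T$, $S$ and the codes occurring in $q$. Then "$G_q\neq\emptyset$" says that there are a real $x$, branches through the (now countable) trees, and values for the codes in $q$ as required; this is $\Sigma^1_1(r)$. So by (F1) it holds in $W'$ iff it holds in $N[h]$. Its parameters lie in $N$, so by weak homogeneity (F5) it holds in $N[h]$ iff $N\models\;\Vdash_{\mathrm{Col}(\omega,\theta)}G_q\neq\emptyset$. The set of $q$ with this property is defined in $N$.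

**Step 5: nonempty $\sigma$-open sets are not $\sigma$-meager.** This is the category theorem that we need. *Let $G\in\mathcal G$ be nonempty and let $O_n$ ($n\in\omega$) be $\sigma$-dense $\sigma$-open sets. We show $G\cap\bigcap_nO_n\neq\emptyset$.* Let $G=G_{q_0}$. We build conditions $q_0\subseteq q_1\subseteq\cdots$ with every $G_{q_n}\ne\emptyset$. At stage $n$ choose $y\in G_{q_n}\cap O_n$, which exists because $O_n$ is dense. Add to $q_n$ finitely many statements *true of $y$*, so that $G_{q_{n+1}}\subseteq O_n$; this is possible as $O_n$ is $\sigma$-open. Then $y\in G_{q_{n+1}}$. There are only countably many tasks, so by bookkeeping we can also arrange the following.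

* For each $n$, some statement $x\in[\![(1,\{s\})]\!]$ with $|s|=n$ is added. (Take $s=y\restriction n$.)
* Every $k\in K$ is decided: $x\in[\![k]\!]$ or $x\notin[\![k]\!]$ is eventually added. (Add the one true of $y$.)
* If $x\in[\![(1,b)]\!]$ has been added, then some $x\in[\![(1,\{s\})]\!]$ with $s\in b$ is added later. (The current $y$ is in $[\![(1,b)]\!]$.)
* If $x\in[\![(\gamma,X)]\!]$ with $\gamma>1$ has been added, then $x\notin[\![k]\!]$ is added later for some $k\in X$. (The current $y$ is outside some such $[\![k]\!]$, and $k\in K$ because $X\subseteq K_{<\gamma}$.)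
* If $x\in p[T_t]$ has been added, then $x\in p[T_{t'}]$ is added later for some $t'\in T$ extending $t$ with $|t'|=|t|+1$. (Take $f$ witnessing $y\in p[T_t]$ and restrict $(y,f)$ to length $|t|+1$.) The same for $S$.

Here statements of $q_0$ count as added. Let $q_\infty=\bigcup_nq_n$. Any finitely many statements of $q_\infty$ lie in one $q_n$, so they are jointly satisfiable. Let $x$ be the union of all $s$ such that "$x\in[\![(1,\{s\})]\!]$" is in $q_\infty$. These $s$ are pairwise compatible and include one of each length, so $x\in\omega^\omega$, and for each $n$ the statement for $s=x\restriction n$ is in $q_\infty$.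

*Claim: for $k\in K$, $x\in[\![k]\!]$ iff "$x\in[\![k]\!]$" is in $q_\infty$.* We use induction on the level of $k$. Since $k$ is decided, if "$x\in[\![k]\!]$" is not in $q_\infty$, then "$x\notin[\![k]\!]$" is.

Let $k=(1,b)$. If "$x\in[\![k]\!]$" is in $q_\infty$, then so is "$x\in[\![(1,\{s\})]\!]$" for some $s\in b$; hence $s\subset x$ and $x\in[\![k]\!]$. Suppose "$x\notin[\![k]\!]$" is in $q_\infty$ but $s\subset x$ for some $s\in b$. Then the statement for $x\restriction|s|=s$ is in $q_\infty$, and the two are not jointly satisfiable, a contradiction.

Let $k=(\gamma,X)$ with $\gamma>1$. If "$x\in[\![k]\!]$" is in $q_\infty$, then "$x\notin[\![k']\!]$" is in $q_\infty$ for some $k'\in X$. By satisfiability "$x\in[\![k']\!]$" is not in $q_\infty$, so $x\notin[\![k']\!]$ by induction, and $x\in[\![k]\!]$. Suppose "$x\notin[\![k]\!]$" is in $q_\infty$ but $x\in[\![k]\!]$. Choose $k'\in X$ with $x\notin[\![k']\!]$. By induction and decidedness "$x\notin[\![k']\!]$" is in $q_\infty$. A real satisfying it is in $[\![k]\!]$, so it is not jointly satisfiable with "$x\notin[\![k]\!]$", a contradiction. This proves the claim.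

Since no $k$ has both of its statements in $q_\infty$, the claim shows that $x$ satisfies all statements of the first two kinds in $q_\infty$. If "$x\in p[T_t]$" is in $q_\infty$, we get an infinite chain $t\subset t'\subset t''\subset\cdots$ in $T$ with all the corresponding statements in $q_\infty$. The first coordinate of each node is an initial segment of $x$, because the statement is jointly satisfiable with "$x\in N_{x\restriction m}$" for $m$ the length of the node. So the chain is a branch $(x,f)\in[T]$ through $t$, and $x\in p[T_t]$. The same holds for $S$. Hence $x\in\bigcap_nG_{q_n}\subseteq G\cap\bigcap_nO_n$.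

## 5. Level 2 in detail, and the topologies $\tau_\gamma$

We first finish the case $\beta=2$ by hand; it shows what must be generalized. Write $B=\bigcup_nF_n$ with $F_n$ closed in the usual topology, hence $\sigma$-closed. Let $e=(2,X)$ with $X=\{k\in K_1:(\omega^\omega\setminus[\![k]\!])\cap p[S]=\emptyset\}$. By Step 4, $X\in N$, so $e\in K_2$, and clearly $[\![e]\!]\cap p[S]=\emptyset$. Suppose $D=p[T]\setminus[\![e]\!]\neq\emptyset$. Then $D\in\mathcal G$ and $D\subseteq B=\bigcup_nF_n$. By Step 5 some $D\cap F_n$ is not $\sigma$-nowhere dense. Its $\sigma$-closure is contained in $F_n$ and has nonempty $\sigma$-interior; this interior meets $D\cap F_n$, so its intersection with $D$ contains a nonempty $G\in\mathcal G$. Thus $G\subseteq D\cap F_n$. The usual closure of $G$ lies in $F_n\subseteq B$, so it misses $p[S]$. It is $\omega^\omega\setminus[\![k]\!]$ for $k=(1,\{s:N_s\cap G=\emptyset\})$, and $k\in N$ by Step 4. So $k\in X$ and $G\subseteq[\![e]\!]$, which contradicts $\emptyset\ne G\subseteq D$.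

At level 3 the pieces $F_n$ are $\Pi^0_2$ sets whose codes are in $W'$, and nothing makes them $\sigma$-closed, so the argument breaks at "its $\sigma$-closure is contained in $F_n$". The repair is to replace each piece by a set that is closed in a topology generated by $N$ and differs from the piece only by a $\sigma$-meager set. For this we need one topology for each level.

**Step 6: the topologies $\tau_\gamma$, $1\le\gamma\le\beta$.** The topology $\tau_\gamma$ should have as open sets the arbitrary unions, taken in $W'$, of complements of sets coded in $N$ at levels below $\gamma$. Let $\tau_1$ be the usual topology, with base $\{N_s\}$. For $\gamma>1$ let $\tau_\gamma$ have base $\{\omega^\omega\setminus[\![k]\!]:k\in K_{<\gamma}\}$.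

For $\gamma>1$ we check that this is a base. The whole space is $\omega^\omega\setminus[\![(1,\emptyset)]\!]$. For intersections we need: if $k\in K_{\gamma'}$ and $k'\in K_{\gamma''}$ with $\gamma'\le\gamma''<\gamma$, then $[\![k]\!]\cup[\![k']\!]=[\![k'']\!]$ for some $k''\in K_{\gamma''}$. First, $k$ is equivalent to a code in $K_{\gamma''}$. If $\gamma'=\gamma''$ there is nothing to do. If $1<\gamma'<\gamma''$, replace $(\gamma',X)$ by $(\gamma'',X)$. If $\gamma'=1<\gamma''$, replace $(1,b)$ by
$$\bigl(\gamma'',\{(1,\{u:|u|=|s|,\ u\ne s\}):s\in b\}\bigr),$$
which works because $N_s=\omega^\omega\setminus\bigcup\{N_u:|u|=|s|,u\neq s\}$. Two codes of the same level are joined by uniting their second coordinates.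

For all $\gamma\le\beta$ we have $\tau_\gamma\subseteq\sigma$, since the basic sets are of the form $G_q$ with $q$ a single statement.

**Step 7: closures are coded in $N$.** This step produces codes in $N$; it is the only place where they come from. *For $G\in\mathcal G$ and $1\le\gamma\le\beta$ there is $e\in K_\gamma$ with $\mathrm{cl}_{\tau_\gamma}(G)=\omega^\omega\setminus[\![e]\!]$.* The complement of the closure is the union of the basic $\tau_\gamma$-open sets disjoint from $G$. So let
$$e=(1,\{s:N_s\cap G=\emptyset\})\ \text{ if }\gamma=1,\qquad e=(\gamma,\{k\in K_{<\gamma}:(\omega^\omega\setminus[\![k]\!])\cap G=\emptyset\})\ \text{ if }\gamma>1.$$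
With $G=G_q$, the conditions on $s$ and $k$ say that $G_{q\cup\{x\in[\![(1,\{s\})]\!]\}}$, respectively $G_{q\cup\{x\notin[\![k]\!]\}}$, is empty. By Step 4, $e\in N$, so $e\in K_\gamma$. Consequently $\mathrm{cl}_{\tau_\gamma}(G)$ is basic open in $\tau_{\gamma'}$ whenever $\gamma<\gamma'\le\beta$.

**Step 8: every $\Sigma^0_\gamma$ set is $\tau_\gamma$-open modulo a $\sigma$-meager set.** This is the repair announced above; it applies to *arbitrary* Borel sets of $W'$, with no definability. *Let $1\le\gamma\le\beta$ and let $D$ be $\Sigma^0_\gamma$. Then there is a $\tau_\gamma$-open $O$ with $D\triangle O$ $\sigma$-meager.* We use induction on $\gamma$. For $\gamma=1$, $D$ itself is $\tau_1$-open. Let $\gamma>1$ and $D=\bigcup_n(\omega^\omega\setminus D_n)$ with $D_n\in\Sigma^0_{\gamma_n}$, $1\le\gamma_n<\gamma$. By induction choose $\tau_{\gamma_n}$-open sets $O_n$ with $D_n\triangle O_n$ $\sigma$-meager, and let $F_n=\omega^\omega\setminus O_n$. This set is $\tau_{\gamma_n}$-closed, hence $\sigma$-closed by Step 6. Let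
$$O'_n=\bigcup\{\mathrm{cl}_{\tau_{\gamma_n}}(G):G\in\mathcal G,\ G\subseteq F_n\}.$$
Since $F_n$ is $\tau_{\gamma_n}$-closed, $O'_n\subseteq F_n$. Since $\mathcal G$ is a base of $\sigma$, $\mathrm{int}_\sigma F_n\subseteq O'_n$. The set $F_n\setminus\mathrm{int}_\sigma F_n$ is the boundary of a $\sigma$-closed set, so it is $\sigma$-nowhere dense. Hence $O'_n\triangle F_n$ is $\sigma$-nowhere dense, and $F_n\triangle(\omega^\omega\setminus D_n)=O_n\triangle D_n$ is $\sigma$-meager. By Step 7 each $O'_n$ is $\tau_\gamma$-open. So $O=\bigcup_nO'_n$ is $\tau_\gamma$-open and $D\triangle O$ is $\sigma$-meager.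

**Step 9: the separating code.** We now choose $e$ and check both halves of the separation. Apply Step 7 with $\gamma=\beta$ to $p[S]=G_{\{x\in p[S_\emptyset]\}}$: choose $e\in K_\beta$ with $\omega^\omega\setminus[\![e]\!]=\mathrm{cl}_{\tau_\beta}(p[S])$. Then $p[S]\cap[\![e]\!]=\emptyset$.

Suppose $D:=p[T]\setminus[\![e]\!]\ne\emptyset$. As $e\in K$, $D=G_{\{x\in p[T_\emptyset],\,x\notin[\![e]\!]\}}\in\mathcal G$. By Step 8 let $O$ be $\tau_\beta$-open with $B\triangle O$ $\sigma$-meager. Since $D\subseteq p[T]\subseteq B$, the set $D\setminus O\subseteq B\setminus O$ is $\sigma$-meager, while $D$ is not, by Step 5. So there is $y\in D\cap O$. Because $y\notin[\![e]\!]$, we have $y\in\mathrm{cl}_{\tau_\beta}(p[S])$, and $O$ is a $\tau_\beta$-open neighborhood of $y$; hence $O\cap p[S]\neq\emptyset$. This set is $\sigma$-open, so by Step 5 it is not $\sigma$-meager. But $p[S]\cap B=\emptyset$, so $O\cap p[S]\subseteq O\setminus B$ is $\sigma$-meager, a contradiction. Thus $p[T]\subseteq[\![e]\!]$, and Lemma 3.1 is proved. $\square$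

## 6. Collapsing $\nu$ and reflecting: proof of Theorem A

Let $c\in V$ be a hereditarily countable $\Sigma_\beta$-code with $A=[\![c]\!]$, and $r$ a real coding $c$. Lemma 3.1 yields a code $e\in N$ whose transitive closure has $N$-cardinality at most $\nu$, by (2.2). If $\nu$ is uncountable in $V$, this code may be uncountable, which is the second point of Section 3. We therefore apply the lemma in a model where $\nu$ is countable. Let $W=V$ if $\nu$ is countable in $V$; otherwise let $W=V[g]$ with $g$ $\mathrm{Col}(\omega,\nu)$-generic over $V$. In both cases $\nu$ is countable in $W$ and $W\models\forall x(\varphi(x)\leftrightarrow\psi(x))$, by the hypothesis of the theorem.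

**Step 1: $W\models\forall x\,(\varphi(x)\leftrightarrow x\in[\![c]\!])$.** We need that the old code $c$ describes the set defined by $\varphi$ in $W$. The statements
$$\forall x\,(\varphi(x)\to x\in[\![c]\!])\qquad\text{and}\qquad\forall x\,(x\in[\![c]\!]\to\psi(x))$$
are $\Pi^1_2(a,r)$ and true in $V$. By (F2) they hold in $W$. There $\psi$ implies $\varphi$, so the implications close up to equivalences.

**Step 2: a code $e\in N$ working in $W$.** We apply the separation lemma to a set and its complement. By (F2) there are trees $T,S\in L[a]$ on $\omega\times\omega_1^W$ such that in $W$, $p[T]=\{x:\varphi(x)\}$ and $p[S]=\{x:\neg\psi(x)\}$. By Step 1 and the equivalence of $\varphi$ and $\psi$ in $W$, we have in $W$: $p[T]=[\![c]\!]$ and $p[S]=\omega^\omega\setminus[\![c]\!]$. Lemma 3.1 gives $e\in K_\beta^N$ with $p[T]\subseteq[\![e]\!]$ and $p[S]\cap[\![e]\!]=\emptyset$ in $W$, so $[\![e]\!]^W=[\![c]\!]^W$. By (2.2) $e$ is hereditarily countable in $W$. If $W=V$, the theorem is proved.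

**Step 3: reflection when $W=V[g]$.** The code $e$ is in $N$ but is hereditarily countable only in $V[g]$; we replace it by a code in $N$ that is hereditarily countable in $V$. Some $p_0\in\mathrm{Col}(\omega,\nu)$ forces over $V$ that $[\![e]\!]=[\![c]\!]$. Let $\chi$ be a large regular cardinal. All reals of $V[g]$ lie in $H_\chi[g]$, and evaluation of codes is absolute, so $H_\chi$ satisfies that $p_0$ forces this. Let $M\prec H_\chi$ be countable with $a,c,e,\nu,p_0\in M$, let $\pi:M\to\bar M$ be the transitive collapse, and put $\bar e=\pi(e)$, $\bar\nu=\pi(\nu)$, $\bar p=\pi(p_0)$. We collect what the collapse preserves.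

* $\pi(a)=a$, $\pi(c)=c$ and $\pi(\beta)=\beta$. Indeed $a$, $c$ and $\beta$ (the first coordinate of $c$) are hereditarily countable elements of $M$, so their transitive closures are subsets of $M$.
* $\bar e\in L[a]$. For some ordinal $\eta\in M$ we have $e\in L_\eta[a]$, and $\pi(L_\eta[a])=L_{\pi(\eta)}[a]$, because $\bar M$ is a transitive model of ZFC$^-$ and the construction of $L_\eta[a]$ is absolute.
* $\bar e$ is a $\Sigma_\beta$-code, by absoluteness. It is hereditarily countable in $V$, because $\bar M$ is countable and transitive.
* In $\bar M$ the transitive closure of $\bar e$ has size at most $\bar\nu$, because that of $e$ has size at most $\nu$ in $H_\chi$.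

Since $\bar M$ is countable, we can choose in $V$ a $\mathrm{Col}(\omega,\bar\nu)$-generic $\bar g\ni\bar p$ over $\bar M$. By elementarity
$$\bar M[\bar g]\models\forall x\,(x\in[\![\bar e]\!]\leftrightarrow x\in[\![c]\!]),$$
and $\bar e$ and $c$ are hereditarily countable in $\bar M[\bar g]$. Let $r'\in\bar M[\bar g]$ be a real coding both. By (1.1) the displayed statement is $\Pi^1_1(r')$, and $\bar M[\bar g]$ is a transitive model of ZFC$^-$, so by (F1) it holds in $V$. Hence $A=[\![c]\!]=[\![\bar e]\!]$, where $\bar e\in L[a]$ is a $\Sigma_\beta$-code hereditarily countable in $V$. $\square$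

The generic $\bar g$ cannot simply be dropped from this argument: in $\bar M$ itself $\bar e$ need not be hereditarily countable, so there may be no real of $\bar M$ coding it, and then (F1) cannot be used to transfer the equality to $V$. With $\bar g$ there is such a real, but for the equality to hold in $\bar M[\bar g]$ it must be forced over $V$. Given that $\nu$ is uncountable in $V$, this is where agreement of $\varphi$ and $\psi$ in the $\mathrm{Col}(\omega,\nu)$-extension enters.

## 7. Class, cardinality and parameters of the code

Theorem A contains more than the Corollary states. The following are immediate.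

**(7.1) Same class.** An absolutely $\Delta^1_2$ set which is $\Sigma^0_\beta$ has a $\Sigma_\beta$-code in $L$ that is hereditarily countable in $V$. Complements of absolutely $\Delta^1_2$ sets are absolutely $\Delta^1_2$, so the same follows for $\Pi^0_\beta$, with a code for the complement, and hence for $\Delta^0_\beta$. The level is trivially optimal: by (1.1) a hereditarily countable $\Sigma_\beta$-code codes a $\Sigma^0_\beta$ set. For $\beta=1+\delta$ the code is in $K_\beta^L$, so by (2.2) it has $L$-cardinality at most $\aleph_\delta^L$, and it is countable in $V$. If $\omega_1^L=\omega_1$, it is therefore a countable Borel code in $L$; if $\omega_1=(\kappa^+)^L$, it has $L$-cardinality at most $\kappa$.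

**(7.2) Less absoluteness.** For a $\Sigma^0_{1+\delta}$ set only the extension by $\mathrm{Col}(\omega,\aleph_\delta^L)$ matters. If $\aleph_\delta^L<\omega_1$, no absoluteness is needed: every $\Sigma^0_{1+\delta}$ set which is $\Delta^1_2$ in $V$ has a $\Sigma_{1+\delta}$-code in $L$ hereditarily countable in $V$. In particular, if $\omega_1$ is inaccessible in $L$, then $\aleph_\delta^L<\omega_1$ for all $\delta<\omega_1$, and this holds for every Borel set that is $\Delta^1_2$ in $V$.

**(7.3) Parameters.** The same holds for absolutely $\Delta^1_2(a)$ sets and $L[a]$.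

## 8. Borel sets with codes in $L$: definability from a countable ordinal

The converse of the Corollary fails as it stands when $\omega_1^L<\omega_1$. Then $R=\omega^\omega\cap L$ is countable, and $(2,\{k_x:x\in R\})\in L$ is a $\Sigma_2$-code for it, hereditarily countable in $V$. But $R$ is not $\Pi^1_2$, hence not absolutely $\Delta^1_2$. Suppose $R=\{x:\psi(x)\}$ with $\psi$ in $\Pi^1_2$. As $R\ne\omega^\omega$, the $\Sigma^1_2$ sentence $\exists y\,\neg\psi(y)$ holds in $V$, so by (F2) it holds in $L$. So there is $y\in L$ with $\neg\psi(y)$ in $L$, and by (F2) also in $V$, which contradicts $y\in R$. On the other hand $R=\omega^\omega\cap L_{\omega_1^L}$ is simple to define from the *countable ordinal* $\omega_1^L$. Such a parameter is what the converse needs.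

**Theorem B.** Let $1\le\beta<\omega_1$ and let $A$ be $\Sigma^0_\beta$. The following are equivalent.

(i) $A=[\![e]\!]$ for some $\Sigma_\beta$-code $e\in L$ hereditarily countable in $V$.

(ii) $A$ is *absolutely $\Delta^1_2$ in a countable ordinal*: there are $\xi<\omega_1$, a $\Sigma^1_2$ formula $\varphi(x,w)$ and a $\Pi^1_2$ formula $\psi(x,w)$ such that, with $WO_\xi$ the set of reals coding a well-ordering of type $\xi$ of a subset of $\omega$, $A=\{x:\varphi(x,w)\}$ for all $w\in WO_\xi$ in $V$, and $\forall x\,\forall w\in WO_\xi\,(\varphi(x,w)\leftrightarrow\psi(x,w))$ holds in $V$ and every generic extension.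

In particular, a Borel set has a Borel${}^{({<}\omega_1)}$-code in $L$ iff it is absolutely $\Delta^1_2$ in a countable ordinal.

For $R$ above, $\xi=\omega_1^L$ works: "$w$ codes a well-ordering and $x\in L_{\mathrm{type}(w)}$" is $\Sigma_1$ over HC, "if $w$ codes a well-ordering, then $x\in L_{\mathrm{type}(w)}$" is $\Pi_1$ over HC, and both say $x\in R$ when $w\in WO_\xi$.

*Proof.* **Step 1: (i) implies (ii).** We describe $e$ by its position in $<_L$. The transitive closure of $e$ is countable in $V$, so its $L$-cardinality is below $\omega_1$, which is a cardinal of $L$; by (F4), $e\in L_{\omega_1}$. The sets $L_\eta$, $\eta<\omega_1$, are countable initial segments of $<_L$, so $e$ is the $\xi$-th element of $L$ for some $\xi<\omega_1$. For the same reason $L_{\omega_1}$ has order type $\omega_1$ under $<_L$, so for each $\zeta<\omega_1$ the $\zeta$-th element of $L$ exists and lies in a countable $L_\eta$; this is true in every generic extension with its own $\omega_1$. The relation "$z$ is the $\zeta$-th element of $L$" is $\Delta_1$.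

Let $\varphi(x,w)$ say: $w$ codes a well-ordering, and some countable $L_\eta$ contains the $\mathrm{type}(w)$-th element $z$ of $L$, which is a $\Sigma$-code with $x\in[\![z]\!]$. This is $\Sigma_1$ over HC, because "$w$ codes a well-ordering" is witnessed by an isomorphism with an ordinal, and so it is $\Sigma^1_2$. Let $\psi(x,w)$ say: for all countable ordinals $\zeta,\eta$, every isomorphism of the order coded by $w$ with $\zeta$, and every $z\in L_\eta$ that is the $\zeta$-th element of $L$, $z$ is a $\Sigma$-code and $x\in[\![z]\!]$. This is $\Pi_1$ over HC, so $\Pi^1_2$. In $V$ and in every generic extension, for $w\in WO_\xi$, both say $x\in[\![e]\!]$.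

Now assume (ii), let $c$ be a hereditarily countable $\Sigma_\beta$-code of $A$, and let $w_0\in WO_\xi\cap V$.

**Step 2: a code in a generic extension of $L$.** We add a real that codes $\xi$ and is generic, so that Theorem A applies with a real parameter. The statements
$$\forall x\,\forall w\in WO_\xi\,(\varphi(x,w)\to x\in[\![c]\!]),\qquad\forall x\,\forall w\in WO_\xi\,(x\in[\![c]\!]\to\psi(x,w))$$
are $\Pi^1_2$ in $w_0$ and a real coding $c$, because "$w\in WO_\xi$" is $\Sigma^1_1(w_0)$: it says that the order coded by $w$ is isomorphic to that coded by $w_0$. They are true in $V$, so by (F2) they hold in all generic extensions.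

Let $P=\mathrm{Col}(\omega,\max(\xi,\omega))\in L$. It is countable in $V$. Let $G:\omega\to\max(\xi,\omega)$ be $P$-generic over $V$ and put $a=\{(m,n):G(m)\le G(n)\}$, viewed as a real. Since $G$ is surjective, $G(m)$ is the rank of $m$ in the prewellordering $a$, so $L[a]=L[G]$. Some $w\in WO_\xi$ is recursive in $a$: if $\xi\ge\omega$, restrict $a$ to the $m$ that are least in their class, that is, such that no $n<m$ has both $(m,n)$ and $(n,m)$ in $a$; if $\xi<\omega$, take the usual order of $\{0,\dots,\xi-1\}$.

Work in $V[G]$. By the two statements and (ii), $[\![c]\!]=\{x:\varphi(x,w)\}=\{x:\psi(x,w)\}$. The formulas $\varphi(x,w)$ and $\psi(x,w)$ are $\Sigma^1_2(a)$ and $\Pi^1_2(a)$, and they are equivalent in every generic extension of $V[G]$, because that is a generic extension of $V$. By Theorem A, applied in $V[G]$, there is a $\Sigma_\beta$-code $e'\in L[a]=L[G]$, hereditarily countable in $V[G]$, with $[\![e']\!]=[\![c]\!]$ in $V[G]$.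

**Step 3: a countable set of names.** To return to $L$ we need a name for $e'$ and names for all its subcodes, countably many in $V$. As $P$ is countable, $\omega_1^{V[G]}=\omega_1$. So $\omega_1$ is a cardinal in $L[a]$, and by (F4), $e'\in L_{\omega_1}[a]$. Since $\omega_1$ is regular and uncountable in $L$, $L_{\omega_1}\models$ ZFC$^-$. Hence $L_{\omega_1}[G]=\{\sigma^G:\sigma\in L_{\omega_1}\text{ a name}\}$ is a transitive model of ZFC$^-$ of height $\omega_1$ containing $a$. So it contains $L_\zeta[a]$ for each $\zeta<\omega_1$, and thus $e'$. Fix a name $\tau\in L_{\omega_1}$ with $\tau^G=e'$ and $\eta<\omega_1$ with $\tau\in L_\eta$. For every generic $G'$, the set $L_\eta[G']=\{\sigma^{G'}:\sigma\in L_\eta\text{ a name}\}$ is transitive, because the elements of $\sigma^{G'}$ are of the form $\rho^{G'}$ with $\rho$ in the transitive closure of $\sigma$, hence $\rho\in L_\eta$. So if $\sigma\in L_\eta$ and $\sigma^{G'}$ is a $\Sigma$-code, then every member of its second coordinate has a name in $L_\eta$. Fix $p\in G$ forcing over $V$ that $\tau$ is a $\Sigma_\beta$-code and that $[\![\tau]\!]=[\![c]\!]$.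

**Step 4: eliminating the generic.** We turn the name $\tau$ into a code in $L$ for the set of reals that $p$ does not force out of $[\![\tau]\!]$. For $q\le p$, a name $\sigma\in L_\eta$ and $1\le\gamma\le\beta$ such that $q\Vdash$ "$\sigma$ is a $\Sigma_\gamma$-code", define a $\Sigma_\gamma$-code $Z(q,\sigma,\gamma)$ by recursion on $\gamma$:
$$Z(q,\sigma,1)=\bigl(1,\{s:\exists r\le q\ \ r\Vdash\text{“}s\text{ is in the second coordinate of }\sigma\text{”}\}\bigr),$$
and for $\gamma>1$, $Z(q,\sigma,\gamma)=(\gamma,Y)$, where $Y$ is the set of all $Z(r,d,\gamma')$ with $r\le q$, $d\in L_\eta$ a name, $1\le\gamma'<\gamma$, and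
$$r\Vdash\text{“}d\text{ is a }\Sigma_{\gamma'}\text{-code in the second coordinate of }\sigma\text{”}.$$
The recursion can be carried out in $L$. The forced statements $\vartheta$ are about constructible names and are absolute between $L[G']$ and $V[G']$. If $r\Vdash_L\vartheta$, then $\vartheta$ holds in $V[G']$ for every $G'\ni r$ generic over $V$, as $G'$ is generic over $L$. If $r\not\Vdash_L\vartheta$, some $r'\le r$ forces $\neg\vartheta$ over $L$, hence over $V$. So forcing over $L$ and over $V$ agree here.

*Claim. For $x\in V$: $x\notin[\![Z(q,\sigma,\gamma)]\!]$ iff $q\Vdash_Vx\notin[\![\sigma]\!]$.* We use induction on $\gamma$. Let $\gamma=1$. Then $q\not\Vdash x\notin[\![\sigma]\!]$ iff some $r\le q$ forces $x\in[\![\sigma]\!]$, and after strengthening $r$ this holds iff there are $r\le q$ and $s\subset x$ with $r\Vdash$ "$s$ is in the second coordinate of $\sigma$". By definition this says $x\in[\![Z(q,\sigma,1)]\!]$. Let $\gamma>1$. Then $q\not\Vdash x\notin[\![\sigma]\!]$ iff some $r\le q$ forces that some $k$ in the second coordinate of $\sigma$ has $x\notin[\![k]\!]$. By Step 3 such a $k$ has a name in $L_\eta$; strengthening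 $r$, we may decide the name and the level. So $q\not\Vdash x\notin[\![\sigma]\!]$ iff there are $r\le q$, a name $d\in L_\eta$ and $\gamma'<\gamma$ such that $r$ forces that $d$ is a $\Sigma_{\gamma'}$-code in the second coordinate of $\sigma$, and $r$ forces $x\notin[\![d]\!]$. By induction the last clause says $x\notin[\![Z(r,d,\gamma')]\!]$, so the whole condition says that $x\notin[\![k]\!]$ for some $k\in Y$, that is, $x\in[\![Z(q,\sigma,\gamma)]\!]$.

Let $e=Z(p,\tau,\beta)\in L$, a $\Sigma_\beta$-code. It is hereditarily countable in $V$, since its subcodes are indexed by triples from the countable set $P\times L_\eta\times(\beta+1)$. Let $x\in V$. If $x\in A$, then $p\Vdash x\in[\![\tau]\!]$, because $p\Vdash[\![\tau]\!]=[\![c]\!]$ and $x\in[\![c]\!]$ is absolute; so $p\not\Vdash x\notin[\![\tau]\!]$ and $x\in[\![e]\!]$ by the claim. If $x\notin A$, then $p\Vdash x\notin[\![\tau]\!]$ and $x\notin[\![e]\!]$. So $A=[\![e]\!]$, which is (i).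

**Step 5: the last sentence of the theorem.** We pass between $\Sigma$-codes and trees. If $A$ is Borel and absolutely $\Delta^1_2$ in a countable ordinal, choose $\beta$ with $A\in\Sigma^0_\beta$, use that (ii) implies (i), and apply (2.1). Conversely let $T\in L$ be a Borel${}^{({<}\omega_1)}$-code of $A$. As a well-founded tree with countable branching it is countable in $V$. By recursion in $L$ along $T$ convert each node to an equivalent $\Sigma$-code: a leaf $N_s$ to $(1,\{s\})$; a complement node over $k$ of level $\gamma$ to $(\gamma+1,\{k\})$; and a union node over codes $k_i$ of levels $\gamma_i$ to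
$$\Bigl(\sup_i(\gamma_i+2),\ \{(\gamma_i+1,\{k_i\}):i\}\Bigr).$$
The last conversion is correct because $\omega^\omega\setminus[\![(\gamma_i+1,\{k_i\})]\!]=[\![k_i]\!]$; a union node is not a leaf, so there is at least one $i$. The resulting $\Sigma$-code is in $L$. Since $T$ is countable in $V$, induction along $T$ shows that all levels are countable ordinals and that the code is hereditarily countable in $V$. So (i) holds for $A$ with the level of this code, and Step 1 gives (ii). $\square$
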